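\title{The finite representation property for reducts of relation algebras: a classification}

\begin{abstract}
A signature $\tau$ contained in the signature of relation algebras has the finite representation property (FRP) if every finite $\tau$-algebra that is representable by binary relations is representable over a finite set. The FRP is known to fail when $\tau$ contains composition together with meet or with complement, and it has been asked whether it holds for all other signatures. The answer is no: the FRP fails already for union with composition, and also for composition with converse. This gives a complete classification: $\tau$ has the FRP if and only if it omits composition or omits all of join, meet, complement and converse.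
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\Omega=\{0,1,+,\cdot,-,;,1',\smile\}$ be the signature of relation algebras: bottom, top, join, meet, complement, composition, identity and converse. A \emph{signature} in this paper is a subset $\tau\subseteq\Omega$; it is \emph{above} a set $\sigma$ of operations if $\sigma\subseteq\tau$. A \emph{$\tau$-structure} is an algebra in the signature $\tau$.

\begin{definition}\label{def:rep}
A \emph{representation} of a $\tau$-structure $\mathcal A$ consists of a set $X$ (the \emph{base}), an equivalence relation $U$ on $X$ (the \emph{unit}) and an injective map $\theta:\mathcal A\to\wp(U)$ that turns each operation of $\tau$ into the corresponding operation on binary relations: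
\begin{itemize}
\item $0^\theta=\emptyset$, $1^\theta=U$, and $(1')^\theta=\mathrm{Id}_X=\{(x,x):x\in X\}$;
\item $+$ becomes union, $\cdot$ becomes intersection, and $(-s)^\theta=U\setminus s^\theta$;
\item $;$ becomes composition, $R;S=\{(x,z):\exists y\,((x,y)\in R,\ (y,z)\in S)\}$;
\item $\smile$ becomes converse, $R^{\smile}=\{(y,x):(x,y)\in R\}$.
\end{itemize}
The unit is part of the representation even when $1\notin\tau$. A $\tau$-structure is \emph{representable} if it has a representation. The signature $\tau$ has the \emph{finite representation property} (FRP) if every finite representable $\tau$-structure has a representation with finite base.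
\end{definition}

The FRP fails when a finite table of operations can be realized by relations but forces infinitely many points. The order of the rationals shows how this happens, and how it can stop happening when the signature changes. We write $RS$ for $R;S$.

\begin{example}\label{ex:order}
The relations $\emptyset$, $\mathrm{Id}$ and $<$ on $\mathbb Q$ form a $\{0,\cdot,;,1'\}$-structure. In any representation, the image $R$ of $<$ satisfies $R\ne\emptyset$, $RR=R$ and $R\cap\mathrm{Id}=\emptyset$. Take $(x,z_0)\in R$. Since $R\subseteq RR$, there are $z_1,z_2,\dots$ with $(x,z_{n+1})\in R$ and $(z_{n+1},z_n)\in R$. Since $RR\subseteq R$, we have $(z_m,z_n)\in R$ for $m>n$, and since $R\cap\mathrm{Id}=\emptyset$, the points $z_n$ are distinct. The base is infinite.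

Now replace meet by join. The relations $\emptyset$, $\mathrm{Id}$, $<$, $\le$ on $\mathbb Q$ form a $\{0,+,;,1'\}$-structure, whose tables are determined by $RR=R$ and distributivity. On the base $\{1,2\}$ the relation $R=\{(1,1),(1,2)\}$ has $RR=R$, and $\emptyset$, $\mathrm{Id}$, $R$, $R\cup\mathrm{Id}$ are distinct. Two points suffice.
\end{example}

The failure in the first half of the example is an instance of the first of two known results, which we quote without proof.

\begin{theorem}[known]\label{thm:known}
Every signature above $\{\cdot,;\}$ fails to have the FRP, and every signature above $\{-,;\}$ fails to have the FRP.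
\end{theorem}

The following question was posed by \v{S}emrl \cite{Semrl}.

\begin{quote}
\emph{Does every signature that is above neither $\{\cdot,;\}$ nor $\{-,;\}$ have the FRP?}
\end{quote}

Example~\ref{ex:order} suggests the answer yes. Meet was used there to forbid the loop $(z,z)\in R$, and as soon as meet was removed, the infinite chain closed up into such a loop. One may guess that without meet and complement every chain can be closed. The guess is wrong. A representation is injective, so an inequality $r\neq s$ in the algebra yields one pair that is \emph{missing} from a relation. An inclusion such as $\alpha D\subseteq w$, read backward, carries the absence of a pair from one place to the next, and in this way a single missing pair can keep infinitely many points apart. Inclusions can be stated with union and, less visibly, with composition and converse.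

\begin{theorem}\label{thm:main}
A signature $\tau\subseteq\Omega$ has the FRP if and only if $;\notin\tau$ or $\tau\cap\{+,\cdot,-,\smile\}=\emptyset$ (that is, $\tau\subseteq\{0,1,;,1'\}$).
\end{theorem}

So a signature above neither $\{\cdot,;\}$ nor $\{-,;\}$ has the FRP if and only if it is also above neither $\{+,;\}$ nor $\{;,\smile\}$. Of the $256$ signatures, $136$ have the FRP: the $128$ without composition and the $8$ with $;\in\tau\subseteq\{0,1,;,1'\}$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from the propositions below]
If $;\notin\tau$, the FRP holds by Proposition~\ref{prop:nocomp}, and if $;\in\tau\subseteq\{0,1,;,1'\}$, it holds by Proposition~\ref{prop:const}. Otherwise $;\in\tau$ and $\tau$ meets $\{+,\cdot,-,\smile\}$. If $\tau$ contains $\cdot$ or $-$, the FRP fails by Theorem~\ref{thm:known}. If $\tau$ contains neither but contains $\smile$, it fails by Proposition~\ref{prop:conv}. In the remaining case $+\in\tau$ and $\cdot,-,\smile\notin\tau$, and it fails by Proposition~\ref{prop:union}.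
\end{proof}

Theorem~\ref{thm:known} is used only in this deduction. The negative answer to the question needs only Sections~\ref{sec:ladder} and~\ref{sec:union}.

We write $s\,R\,t$ for $(s,t)\in R$, also in chains such as $s\,R\,t\,S\,t'$, and $\operatorname{dom}R$, $\operatorname{ran}R$ for the sets of first and of second coordinates of pairs in $R$. Composition is associative, monotone, and distributes over unions, and $(RS)^{\smile}=S^{\smile}R^{\smile}$.

\section{The signatures with the finite representation property}\label{sec:pos}

A representation with empty base is already finite, so in this section all bases are nonempty.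

\begin{proposition}\label{prop:nocomp}
If $;\notin\tau$, then $\tau$ has the FRP.
\end{proposition}

\begin{proof}
Let $\theta$ represent a finite $\mathcal A$ on $X$ with unit $U$. For any two elements $s\ne t$ of $\mathcal A$ choose a pair in the symmetric difference of $s^\theta$ and $t^\theta$, and let $X'\subseteq X$ be a finite nonempty set containing the points of all chosen pairs. Put $U'=U\cap(X'\times X')$ and $s^{\theta'}=s^\theta\cap(X'\times X')$. Then $U'$ is an equivalence relation on $X'$. Intersecting with $X'\times X'$ commutes with union, intersection and converse, sends $U\setminus R$ to $U'\setminus(R\cap(X'\times X'))$, and sends $\emptyset,U,\mathrm{Id}_X$ to $\emptyset,U',\mathrm{Id}_{X'}$. The choice of $X'$ makes $\theta'$ injective.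
\end{proof}

With composition, restriction fails, because the middle point that witnesses $(x,z)\in RS$ may be deleted. For $\{;,1'\}$ there is a different construction: a finite monoid $M$ acts on itself, and $a\mapsto\{(c,ca):c\in M\}$ is a representation by functions on the finite base $M$. The obstacle to extending this is the constant $1$, which must become the unit and so is usually not a function.

The remedy is to let the monoid act on \emph{sets} of points, $I\mapsto Ia$, and to relate $I$ to every $I'\subseteq Ia$. This makes the image of $1$ as large as possible, but it spoils $1'$. For example, let $X=\{s,t\}$, let $M=\{\mathrm{Id}_X,U\}$ with $U=X\times X$, and let $M$ act on the two sets $\{s\}$ and $X$. As a function, $U$ sends both sets to $X$ and misses the pair $(X,\{s\})$; with inclusions, $\mathrm{Id}_X$ acquires that pair. So $\mathrm{Id}_X$ should act as a function and $U$ by inclusion. In general invertible elements act as functions and the others by inclusion. The two rules are compatible because in a finite monoid a product with a non-invertible factor is not invertible.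

\begin{lemma}\label{lem:units}
Let $M$ be a finite monoid with group of units $G$. If $ab\in G$, then $a,b\in G$.
\end{lemma}

\begin{proof}
Put $d=b(ab)^{-1}$, so that $ad=1$. The map $x\mapsto dx$ is injective because $adx=x$, hence surjective because $M$ is finite, so $de=1$ for some $e$. Then $a=a(de)=(ad)e=e$, so $da=1$. Thus $a\in G$ and $b=a^{-1}(ab)\in G$.
\end{proof}

\begin{proposition}\label{prop:const}
If $;\in\tau\subseteq\{0,1,;,1'\}$, then $\tau$ has the FRP.
\end{proposition}

\begin{proof}
Let $\theta$ represent a finite $\mathcal A$ on $X$ with unit $U$. Then $M=\theta(\mathcal A)\cup\{\mathrm{Id}_X\}$ is a finite monoid under composition; let $G$ be its group of units. For $I\subseteq X$ and $a\in M$ let $Ia=\{y:\exists x\in I,\ (x,y)\in a\}$. Then $I(ab)=(Ia)b$, and $I\subseteq I'$ implies $Ia\subseteq I'a$. For $s\in X$ let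
\[
Y_s=\{\{s\}c:c\in M\}\setminus\{\emptyset\}.
\]
This set has at most $|M|$ elements and contains $\{s\}=\{s\}\mathrm{Id}_X$. If $I\in Y_s$ and $a\in M$, then $Ia\in Y_s$ or $Ia=\emptyset$; if moreover $a\in G$, then $Ia\in Y_s$, since $(Ia)a^{-1}=I\neq\emptyset$. Define relations on $Y_s$ by
\[
\varphi_s(a)=\begin{cases}\{(I,I')\in Y_s\times Y_s: I'=Ia\}& \text{if } a\in G,\\ \{(I,I')\in Y_s\times Y_s: I'\subseteq Ia\}& \text{if } a\in M\setminus G.\end{cases}
\]

\emph{Composition.} We show $\varphi_s(a)\varphi_s(b)=\varphi_s(ab)$. Fix $I,I'\in Y_s$; a \emph{witness} is a set $K\in Y_s$ with $(I,K)\in\varphi_s(a)$ and $(K,I')\in\varphi_s(b)$. If $a,b\in G$, the only candidate is $K=Ia\in Y_s$, and it is a witness if and only if $I'=Iab$, which is the condition for $ab\in G$. In the other three cases $ab\notin G$ by Lemma~\ref{lem:units}, and we must show that a witness exists if and only if $I'\subseteq Iab$.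
\begin{itemize}
\item $a,b\notin G$. If $K\subseteq Ia$ and $I'\subseteq Kb$, then $I'\subseteq Iab$. Conversely, if $I'\subseteq Iab$, then $Ia\ne\emptyset$ because $I'\neq\emptyset$, and $K=Ia$ is a witness.
\item $a\in G$, $b\notin G$. The only candidate is $K=Ia\in Y_s$, and it is a witness if and only if $I'\subseteq(Ia)b$.
\item $a\notin G$, $b\in G$. The condition $I'=Kb$ means $K=I'b^{-1}$, which lies in $Y_s$. It is a witness if and only if $I'b^{-1}\subseteq Ia$. Applying $b$, respectively $b^{-1}$, shows that this is equivalent to $I'\subseteq Iab$.
\end{itemize}

\emph{Constants.} As $\mathrm{Id}_X\in G$, the relation $\varphi_s(\mathrm{Id}_X)$ is the identity on $Y_s$. If $\emptyset\in M$, then $\emptyset\notin G$ because $X\ne\emptyset$, and $\varphi_s(\emptyset)=\emptyset$ because $\emptyset\notin Y_s$. Suppose $1\in\tau$, so that $U\in M$. Every member of $M$ is contained in $U$, so every $I\in Y_s$ is a nonempty subset of the $U$-class $[s]$, and $IU=[s]$. If $U\notin G$, this gives $\varphi_s(U)=Y_s\times Y_s$. If $U\in G$, cancelling in $UU=U$ gives $U=\mathrm{Id}_X$; then $Y_s=\{\{s\}\}$ and again $\varphi_s(U)=Y_s\times Y_s$.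

\emph{Separation.} Let $a\ne b$ in $M$. After exchanging them if necessary, there is a pair $(s,t)\in a\setminus b$, so $\{s\}a\not\subseteq\{s\}b$. Then $(\{s\},\{s\}a)$ lies in $\varphi_s(a)$ and not in $\varphi_s(b)$, under either clause of the definition.

Let $S\subseteq X$ be finite and nonempty and contain such a point $s$ for any two distinct elements of $\theta(\mathcal A)$. Take the disjoint union of the sets $Y_s$ $(s\in S)$ as base, the disjoint union of the squares $Y_s\times Y_s$ as unit, and send $c\in\mathcal A$ to the disjoint union of the relations $\varphi_s(c^\theta)$. All operations are computed separately in each $Y_s$, so this is a representation with finite base. For $|\mathcal A|=n\ge2$ the base can be taken to have at most $\binom n2(n+1)$ points.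
\end{proof}

\section{Ladders}\label{sec:ladder}

Each negative result has two parts: a finite list of equations and one inequality that together force an infinite base, and relations on an infinite set that satisfy the list and generate a finite algebra. This section contains what the two results share. A \emph{word} over a set $\Gamma$ of relations is a finite sequence of members of $\Gamma$; its \emph{value} is their composition, and the empty word has value $\mathrm{Id}$.

\begin{lemma}\label{lem:finite}
Let $;\in\tau\subseteq\{0,1,+,;,1',\smile\}$. Let $\Gamma$ be a finite set of relations on a set $V$, closed under converse if $\smile\in\tau$, such that words over $\Gamma$ take only finitely many values. Then the $\tau$-algebra $\mathcal A$ of relations on $V$ generated by $\Gamma$, with unit $U=V\times V$, is finite and representable. If $\theta$ is a representation of $\mathcal A$, then an equation between terms in the operations $\tau\cap\{+,;,\smile\}$ holds for the members of $\Gamma$ if and only if it holds for their $\theta$-images.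
\end{lemma}

\begin{proof}
A word over $\Gamma\cup\{U\}$ that contains $U$ has value $S_0US_1U\cdots US_m$, where the $S_i$ are values of words over $\Gamma$. Since $USU$ is $U$ or $\emptyset$ according as $S\neq\emptyset$ or $S=\emptyset$, this value is $\emptyset$ or $S_0US_m=\operatorname{dom}S_0\times\operatorname{ran}S_m$. So words over $\Gamma\cup\{U\}$ take finitely many values, and the set $\mathcal B$ of all unions of such values is finite. It contains $\Gamma$, $\emptyset$ (the empty union), $U$ and $\mathrm{Id}$. It is closed under union, under composition by distributivity, and under converse if $\Gamma$ is. Hence $\mathcal A\subseteq\mathcal B$, and the inclusion map is a representation. The last statement holds because $\theta$ is injective and respects the operations.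
\end{proof}

We turn to the mechanism that forces infinity. Let $w,D,\alpha,\alpha'$ be relations on a set $V$. A \emph{ladder} is a pair of sequences $(y_n)_{n\ge0}$, $(x_n)_{n\ge0}$ in $V$ with
\[
y_n\,w\,x_n,\qquad y_n\,\alpha\,y_{n+1},\qquad x_{n+1}\,\alpha'\,x_n\qquad(n\ge0).
\]
If $w\subseteq\alpha w\alpha'$, then every pair $(y_0,x_0)\in w$ is the first rung of a ladder: a rung $(y_n,x_n)\in w$ factors as $y_n\,\alpha\,y_{n+1}\,w\,x_{n+1}\,\alpha'\,x_n$, which gives the next rung. The model to keep in mind has distinct points $y_n,x_n$ and
\begin{equation}\label{eq:naive}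
\begin{gathered}
w=\{(y_i,x_j):i\ge j\},\qquad D=\{(y_i,x_j):i>j\},\\
\alpha=\{(y_i,y_c):c\le i+1\},\qquad \alpha'=\{(x_c,x_j):c>j\}.
\end{gathered}
\end{equation}
Here $D\subseteq w$; also $\alpha D\subseteq w$, since $i+1\ge c>j$ gives $i\ge j$; and $w\alpha'\subseteq D$, since $i\ge c>j$ gives $i>j$.

Suppose these three inclusions hold for arbitrary relations, and take a ladder with $(y_0,x_0)\notin D$. From $y_1\,w\,x_1\,\alpha'\,x_0$ we get $(y_1,x_0)\in D$, so $y_1\ne y_0$. To separate $y_2$ from $y_1$ in the same way we need $(y_1,x_1)\notin D$. If $(y_1,x_1)$ were in $D$, then $y_0\,\alpha\,y_1\,D\,x_1$ would give $(y_0,x_1)\in w$, and then $y_0\,w\,x_1\,\alpha'\,x_0$ would give $(y_0,x_0)\in D$. So the missing pair climbs the ladder. The inclusions were used only at pairs $(y_i,x_j)$, and this will be essential.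

\begin{lemma}[ladder lemma]\label{lem:ladder}
Let $(y_n),(x_n)$ be a ladder with $(y_0,x_0)\notin D$. Suppose that every pair $\pi=(y_i,x_j)$ with $i,j\ge0$ satisfies
\begin{itemize}
\item[(L1)] $\pi\in D\Rightarrow\pi\in w$;
\item[(L2)] $\pi\in\alpha D\Rightarrow\pi\in w$;
\item[(L3)] $\pi\in w\alpha'\Rightarrow\pi\in D$.
\end{itemize}
Then the points $y_n$ are pairwise distinct, so $V$ is infinite.
\end{lemma}

\begin{proof}
First, $(y_k,x_j)\in D$ whenever $j<k$. We use downward induction on $j$. The pair $(y_k,x_{j+1})$ is in $w$: it is a rung if $j+1=k$, and otherwise it is in $D$ by induction and in $w$ by (L1). So $(y_k,x_j)\in w\alpha'$, and (L3) applies.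

Second, $(y_n,x_n)\notin D$ for all $n$. This holds for $n=0$. If $(y_{n+1},x_{n+1})\in D$, then $(y_n,x_{n+1})\in\alpha D$, hence $(y_n,x_{n+1})\in w$ by (L2), hence $(y_n,x_n)\in w\alpha'$, hence $(y_n,x_n)\in D$ by (L3).

For $i<k$ we have $(y_k,x_i)\in D$ and $(y_i,x_i)\notin D$, so $y_i\ne y_k$.
\end{proof}

It is tempting to impose $w\subseteq\alpha w\alpha'$, $D\subseteq w$, $\alpha D\subseteq w$, $w\alpha'\subseteq D$ and $w\not\subseteq D$ outright, as in \eqref{eq:naive}. This never gives a finite algebra.

\begin{remark}\label{rem:global}
Under these five conditions the powers of $\alpha$ are pairwise distinct. Indeed, take a ladder with $(y_0,x_0)\in w\setminus D$. From $\alpha D\alpha'\subseteq w\alpha'\subseteq D$ we get $\alpha^mD(\alpha')^m\subseteq D$. If $\alpha^n=\alpha^m$ with $m<n$, then $y_0\,\alpha^m\,y_n\,D\,x_m\,(\alpha')^m\,x_0$ by the first step of the proof above, so $(y_0,x_0)\in D$.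
\end{remark}

So the powers of $\alpha$ must be made to collapse. We do this with a \emph{shortcut}: a new point that $\alpha$ reaches from every point and from which $\alpha$ reaches every point, so that $\alpha\alpha$ is a full square. By Remark~\ref{rem:global}, some of the inclusions then fail somewhere. The task is to find equations that tolerate the failure at the shortcut and still force (L1)--(L3) along a ladder in every representation. Union and converse do this in different ways.

\section{Union and composition}\label{sec:union}

With union, $r\subseteq s$ is the equation $r+s=s$, and failures can be absorbed into a relation $B$ of \emph{bad pairs}: we require only $\alpha D\subseteq w\cup B$ and $w\alpha'\subseteq D\cup B$. The ladder lemma then applies if no pair $(y_i,x_j)$ is bad. The natural way to propagate this is $\alpha B\subseteq B$: if $(y_{n+1},x)$ were bad, so would be $(y_n,x)$. But if $p$ is the shortcut of $\alpha$, the pairs $(p,x)$ are the ones to be declared bad, and every $y$ has $y\,\alpha\,p$; so $\alpha B\subseteq B$ would make all pairs bad.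

The way out is to use two versions $\alpha,\beta$ of the step relation, which agree on the points $y_i$ and have different shortcuts $p,q$. Split $B=P\cup Q$ accordingly. Since $\alpha$ does not lead to $q$ from the points $y_i$, and $\beta$ does not lead to $p$, we can have $\alpha Q\subseteq B$ and $\beta P\subseteq B$. It remains to force each step of the ladder to lie in $\alpha\cap\beta$ without mentioning intersection. For this we cover $\alpha$ by $\beta$ and a relation $J$ of \emph{jumps}, and require that a rung from which the ladder jumps is bad. The same is done on the side of $\alpha'$.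

\begin{lemma}\label{lem:union}
Let $\alpha,\beta,J,\alpha',\beta',J',w,D,P,Q$ be relations on a set $V$, put $B=P\cup Q$, and suppose:
\begin{itemize}
\item[(A1)] $w\subseteq\alpha w\alpha'$;
\item[(A2)] $\alpha\subseteq\beta\cup J$ and $\alpha'\subseteq\beta'\cup J'$;
\item[(A3)] $Jw\alpha'\subseteq B$ and $\alpha wJ'\subseteq B$;
\item[(A4)] $\alpha Q$, $\beta P$, $Q\alpha'$ and $P\beta'$ are contained in $B$;
\item[(A5)] $D\subseteq w$, $\ \alpha D\subseteq w\cup B$ and $w\alpha'\subseteq D\cup B$;
\item[(A6)] $w\not\subseteq D\cup B$.
\end{itemize}
Then $V$ is infinite.
\end{lemma}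

\begin{proof}
By (A6) there is a pair $(y_0,x_0)\in w\setminus(D\cup B)$, and by (A1) it starts a ladder. We show by induction on $n$ that $(y_i,x_j)\notin B$ for all $i,j\le n$. Then (A5) gives (L1)--(L3), and Lemma~\ref{lem:ladder} finishes the proof. The case $n=0$ holds by the choice of $(y_0,x_0)$. Assume the statement for $n$.

\emph{The new steps are not jumps.} We have $y_n\,\alpha\,y_{n+1}\,w\,x_{n+1}\,\alpha'\,x_n$. If $(y_n,y_{n+1})\in J$ or $(x_{n+1},x_n)\in J'$, then $(y_n,x_n)$ lies in $Jw\alpha'$ or in $\alpha wJ'$, hence in $B$ by (A3), which is false. By (A2), $(y_n,y_{n+1})\in\alpha\cap\beta$ and $(x_{n+1},x_n)\in\alpha'\cap\beta'$.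

\emph{The pairs $(y_{n+1},x_j)$ with $j\le n$.} If such a pair were in $P$ or in $Q$, then $(y_n,x_j)$ would lie in $\beta P$ or in $\alpha Q$, hence in $B$ by (A4), which is false.

\emph{The pairs $(y_i,x_{n+1})$ with $i\le n+1$.} If such a pair were in $P$ or in $Q$, then $(y_i,x_n)$ would lie in $P\beta'$ or in $Q\alpha'$, hence in $B$ by (A4). This is false for $i\le n$ by induction and for $i=n+1$ by the previous step.
\end{proof}

Condition (A6) is the only negative one: empty relations on one point satisfy (A1)--(A5).

\begin{proposition}\label{prop:union}
If $\{+,;\}\subseteq\tau\subseteq\{0,1,+,;,1'\}$, then $\tau$ fails the FRP. In particular $\{+,;\}$ fails the FRP.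
\end{proposition}

\begin{proof}
\emph{The model.} We add shortcuts to \eqref{eq:naive}. Let $V=Y\sqcup X$ with $Y=\{y_i:i\in\mathbb N\}\cup\{p,q\}$ and $X=\{x_i:i\in\mathbb N\}\cup\{p',q'\}$, and put
\begin{align*}
J&=(Y\times\{p\})\cup(\{p,q\}\times Y),\\
\alpha&=\{(y_i,y_c):c\le i+1\}\cup J,\\
\beta&=\{(y_i,y_c):c\le i+1\}\cup(Y\times\{q\})\cup(\{p,q\}\times Y),\\
J'&=(\{p'\}\times X)\cup(X\times\{p',q'\}),\\
\alpha'&=\{(x_c,x_j):c>j\}\cup J',\\
\beta'&=\{(x_c,x_j):c>j\}\cup(\{q'\}\times X)\cup(X\times\{p',q'\}),\\
w&=\{(y_i,x_j):i\ge j\},\qquad D=\{(y_i,x_j):i>j\},\\
P&=(\{p\}\times X)\cup(Y\times\{p'\}),\qquad Q=(\{q\}\times X)\cup(Y\times\{q'\}).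
\end{align*}
Then $B$ consists of all pairs in $Y\times X$ that are not of the form $(y_i,x_j)$.

\emph{Conditions (A1)--(A6) hold.} For (A1), if $i\ge j$ then $y_i\,\alpha\,y_{i+1}\,w\,x_{j+1}\,\alpha'\,x_j$. For (A2), the pairs of $\alpha$ outside $J$ are the pairs $(y_i,y_c)$, which lie in $\beta$, and the pairs of $\alpha'$ outside $J'$ are the pairs $(x_c,x_j)$, which lie in $\beta'$. For (A6), take $(y_0,x_0)$. The products in (A3)--(A5) are contained in $Y\times X$, so only pairs $(y_i,x_j)$ need attention.
\begin{itemize}
\item $Jw\alpha'$ contains no such pair: $J$ relates $y_i$ only to $p$, and $p\notin\operatorname{dom}w$.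
\item $\alpha wJ'$ contains none: $J'$ relates only $p'$ to $x_j$, and $p'\notin\operatorname{ran}w$.
\item $\alpha Q$ contains none: $y\,Q\,x_j$ forces $y=q$, and $(y_i,q)\notin\alpha$.
\item $\beta P$ contains none: $y\,P\,x_j$ forces $y=p$, and $(y_i,p)\notin\beta$.
\item $Q\alpha'$ contains none: $y_i\,Q\,x$ forces $x=q'$, and $(q',x_j)\notin\alpha'$.
\item $P\beta'$ contains none: $y_i\,P\,x$ forces $x=p'$, and $(p',x_j)\notin\beta'$.
\item For (A5), the shortcuts do not occur in $w$ or $D$, so at a pair $(y_i,x_j)$ the middle point is some $y_c$ or $x_c$, and the computations after \eqref{eq:naive} apply.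
\end{itemize}

\emph{Words take finitely many values.} Call $\alpha,\beta,J\subseteq Y\times Y$ left letters, $w,D,P,Q\subseteq Y\times X$ middle letters, and $\alpha',\beta',J'\subseteq X\times X$ right letters. After a middle or right letter a chain of points is in $X$, where only right letters can continue it. So a word with nonempty value consists of left letters only, or of right letters only, or of left letters, one middle letter and right letters, in this order. Each left letter relates every point of $Y$ to $p$ or every point of $Y$ to $q$, and relates both $p$ and $q$ to every point of $Y$. Hence any product of two left letters is $Y\times Y$, and so is any longer product, since each left letter has domain $Y$ and range $Y$. Each right letter relates every point of $X$ to both $p'$ and $q'$, and relates one of $p',q'$ to every point of $X$; so any product of two or more right letters is $X\times X$. Nonempty words in left letters therefore take four values, those in right letters take four values, and the mixed words take at most $5\cdot4\cdot5$ values.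

\emph{Conclusion.} By Lemma~\ref{lem:finite}, the $\tau$-algebra $\mathcal A$ generated by the ten relations is finite and representable. Let $\theta$ be any representation of it. Conditions (A1)--(A5) are equations in $+$ and $;$, and (A6) is the failure of the equation $w+D+P+Q=D+P+Q$. By Lemma~\ref{lem:finite} all six hold for the $\theta$-images, so the base is infinite by Lemma~\ref{lem:union}.
\end{proof}

\section{Composition and converse}\label{sec:conv}

\subsection{Inclusions from equations}

Without union we have only equations between products. Two facts about arbitrary relations let such equations imply inclusions: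
\begin{itemize}
\item[(T1)] if $t\in\operatorname{dom}R$, then $(t,t)\in RR^{\smile}$;
\item[(T2)] $\operatorname{dom}(RS)\subseteq\operatorname{dom}R$.
\end{itemize}
By (T1), a factor $RR^{\smile}$ can be inserted into a chain at any point of $\operatorname{dom}R$; by (T2), an equation can certify that a point lies in $\operatorname{dom}R$. The simplest use is this. To force $D\subseteq w$, factor $D=gh$ and $w=gkk^{\smile}h$ through new points, and impose $g^{\smile}g=kz$. If $y\,g\,l\,h\,x$, then $(l,l)\in g^{\smile}g=kz$, so $l\in\operatorname{dom}k$, so $y\,g\,l\,kk^{\smile}\,l\,h\,x$.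

A small change gives a \emph{conditional} inclusion. To force (L2), factor $\alpha D=ab$ and $w=aee^{\smile}b$, and impose $a^{\smile}w=ev$. This equation puts into $\operatorname{dom}e$ the $a$-images of points of $\operatorname{dom}w$, and says nothing about other points. This is the localization we need: the points $y_n$ of a ladder lie in $\operatorname{dom}w$ automatically, while the shortcut of $\alpha$ can be kept outside. No doubling of $\alpha$ is required.

\begin{lemma}\label{lem:conv}
Let $\alpha,\alpha',a,b,e,v,a',b',e',v',g,h,r,u,z$ be relations on a set $V$. Put $k=ru$, $D=gh$, $w=aee^{\smile}b$, and suppose: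
\[
\begin{array}{lll}
\text{(E1) } g^{\smile}g=kz, & \text{(E2) } gkk^{\smile}h=w, & \text{(E3) } gkk^{\smile}rr^{\smile}h=\alpha w\alpha',\\[2pt]
\text{(E4) } \alpha D=ab, & \text{(E5) } a^{\smile}w=ev, & \text{(E6) } w\alpha'=a'b',\\[2pt]
\text{(E7) } b'w^{\smile}=e'v', & \text{(E8) } a'e'(e')^{\smile}b'=D, & \text{(E9) } D\neq w.
\end{array}
\]
Then $V$ is infinite.
\end{lemma}

\begin{proof}
(i) $D\subseteq w$. This was derived above from (E1) and (E2).

(ii) $w\subseteq\alpha w\alpha'$. By (E2), a pair $(y,x)\in w$ comes from a chain $y\,g\,l\,k\,t\,k^{\smile}\,l'\,h\,x$. Here $l'\,k\,t$, so $l'\in\operatorname{dom}k\subseteq\operatorname{dom}r$ by (T2); this is why $k$ is defined as the product $ru$. By (T1), $(l',l')\in rr^{\smile}$, and (E3) gives $(y,x)\in gkk^{\smile}rr^{\smile}h=\alpha w\alpha'$.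

(iii) If $y\in\operatorname{dom}w$ and $(y,x)\in\alpha D$, then $(y,x)\in w$. By (E4), $y\,a\,m\,b\,x$ for some $m$. Take $t$ with $y\,w\,t$. Then $(m,t)\in a^{\smile}w=ev$ by (E5), so $m\in\operatorname{dom}e$ and $(y,x)\in aee^{\smile}b=w$.

(iv) If $x\in\operatorname{ran}w$ and $(y,x)\in w\alpha'$, then $(y,x)\in D$. By (E6), $y\,a'\,m\,b'\,x$ for some $m$. Take $t$ with $t\,w\,x$. Then $(m,t)\in b'w^{\smile}=e'v'$ by (E7), so $m\in\operatorname{dom}e'$ and $(y,x)\in a'e'(e')^{\smile}b'=D$ by (E8).

By (i) and (E9) there is a pair $(y_0,x_0)\in w\setminus D$, and by (ii) it starts a ladder. All $y_i$ lie in $\operatorname{dom}w$ and all $x_j$ lie in $\operatorname{ran}w$, so (i), (iii), (iv) give (L1), (L2), (L3). Lemma~\ref{lem:ladder} applies.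
\end{proof}

\subsection{The model}

Indices now range over $\mathbb Z$, so that the relations below depend only on differences of indices. The base $V$ is the disjoint union of $23$ \emph{blocks}:
\begin{itemize}
\item eleven \emph{$\mathbb Z$-blocks} $y,x,\mu,\eta,\mu',\eta',l,\rho,\sigma,\kappa,\lambda$, where the block $y$ is $\{y_i:i\in\mathbb Z\}$, and so on;
\item twelve \emph{singleton blocks} $y_\infty,o,x_{-\infty},o',\mu_o,\mu'_o,l_o,l_{o'},l_*,\sigma_o,\sigma_*,\lambda_o$.
\end{itemize}
We abbreviate $x_{\le i}=\{x_c:c\le i\}$, $x_{<i}=\{x_c:c<i\}$, $x_{\mathbb Z}=\{x_c:c\in\mathbb Z\}$, and likewise for the other blocks. Let $Y^*=y_{\mathbb Z}\cup\{y_\infty\}$, $Y=Y^*\cup\{o\}$, $X^*=x_{\mathbb Z}\cup\{x_{-\infty}\}$, $X=X^*\cup\{o'\}$. A relation is described by listing the whole image of each point after an arrow; points that are not listed have empty image.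
\[
\begin{array}{l|lll}
\alpha & y_i\to y_{\le i+1},\,o & y_\infty\to Y & o\to Y\\
\alpha' & x_i\to x_{<i},\,x_{-\infty},\,o' & x_{-\infty}\to x_{-\infty},\,o' & o'\to X\\ \hline
a & y_i\to\mu_{\le i} & y_\infty\to\mu_{\mathbb Z} & o\to\mu_o\\
b & \mu_i\to x_i,\,x_{-\infty} & \mu_o\to X^* &\\
e,\ v & e:\mu_i\to\eta_i & v:\eta_i\to X^* &\\ \hline
a' & y_i\to\mu'_i,\,\mu'_o & y_\infty\to\mu'_{\mathbb Z},\,\mu'_o &\\
b' & \mu'_i\to x_{<i},\,x_{-\infty} & \mu'_o\to o' &\\
e',\ v' & e':\mu'_i\to\eta'_i & v':\eta'_i\to Y^* &\\ \hline
g & y_i\to l_{<i} & y_\infty\to l_{\mathbb Z} & o\to l_o\\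
h & l_i\to x_i,\,x_{-\infty} & l_{o'}\to o' &\\
r & l_i\to\rho_i,\,\sigma_i & l_o\to\rho_{\mathbb Z},\,\sigma_o & l_{o'}\to\rho_{\mathbb Z};\ \ l_*\to\sigma_*\\
u & \sigma_i\to\kappa_i,\,\kappa_{i+1},\,\lambda_i & \sigma_o\to\lambda_o & \sigma_*\to\kappa_{\mathbb Z}\\
z & \lambda_i\to l_{\mathbb Z} & \lambda_o\to l_o &
\end{array}
\]
The blocks $y,x$ carry the ladder \eqref{eq:naive}. The other points have the following roles.
\begin{itemize}
\item $o$ and $o'$ are the shortcuts of $\alpha$ and $\alpha'$; they lie outside $\operatorname{dom}w$ and $\operatorname{ran}w$. The pairs at which $\alpha D\subseteq w$ and $w\alpha'\subseteq D$ fail are routed through $\mu_o\notin\operatorname{dom}e$ and $\mu'_o\notin\operatorname{dom}e'$.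
\item The block $\kappa$ makes $kk^{\smile}$ move indices by one, which turns $D$ into $w$ in (E2). Then the powers of $kk^{\smile}$ need a shortcut, which is $l_*$, served by $\sigma_*$.
\item The relation $\alpha w\alpha'$ exceeds $w$ by the pairs that begin at $o$ or end at $o'$. The block $\rho$ and the points $l_o,l_{o'}$ let $rr^{\smile}$ add exactly these pairs in (E3). The points $\lambda_i,\lambda_o,\sigma_o$ serve (E1), and the blocks $\eta,\eta'$ serve (E5) and (E7).
\item Converses create loops that avoid $o$ and $o'$. Without $y_\infty$, the product $a'e'(e')^{\smile}(a')^{\smile}$ would be the identity on the block $y$, and the powers of $\alpha a'e'(e')^{\smile}(a')^{\smile}$ would send $y_i$ to $y_{\le i+n}$ and be distinct. Without $x_{-\infty}$ the same would happen with $\alpha'b^{\smile}ee^{\smile}b$, whose powers would send $x_i$ to $x_{\le i-n}$. The points $y_\infty,x_{-\infty}$ are shortcuts for these loops.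
\end{itemize}

\begin{lemma}\label{lem:model}
These relations satisfy (E1)--(E9).
\end{lemma}

\begin{proof}
Note that $ee^{\smile}$ and $e'(e')^{\smile}$ are the identity relations on the blocks $\mu$ and $\mu'$. Since $l_o\notin\operatorname{dom}h$, $\mu_o\notin\operatorname{dom}e$, and $\operatorname{dom}u$ does not meet $\rho$, we get
\[
\begin{array}{l|lll}
D=gh & y_i\to x_{<i},\,x_{-\infty} & y_\infty\to X^* &\\
w=aee^{\smile}b & y_i\to x_{\le i},\,x_{-\infty} & y_\infty\to X^* &\\
k=ru & l_i\to\kappa_i,\,\kappa_{i+1},\,\lambda_i & l_o\to\lambda_o & l_*\to\kappa_{\mathbb Z}\\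
kk^{\smile} & l_i\to l_{i-1},\,l_i,\,l_{i+1},\,l_* & l_o\to l_o & l_*\to l_{\mathbb Z},\,l_*\\
gkk^{\smile} & y_i\to l_{\le i},\,l_* & y_\infty\to l_{\mathbb Z},\,l_* & o\to l_o\\
rr^{\smile} & l_i\to l_i,\,l_o,\,l_{o'} & l_o,\,l_{o'}\to l_{\mathbb Z},\,l_o,\,l_{o'} & l_*\to l_*\\
w\alpha' & y_i\to x_{<i},\,x_{-\infty},\,o' & y_\infty\to X &
\end{array}
\]
(E9) The pair $(y_0,x_0)$ lies in $w$ and not in $D$.

(E1) Both sides are $l_i\to l_{\mathbb Z}$, $l_o\to l_o$. On the left the chains pass through $y_\infty$ and $o$, on the right through $\lambda_i$ and $\lambda_o$; the point $l_*$ contributes nothing, as $\operatorname{dom}z$ does not meet $\kappa$.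

(E2) Apply $h$ to the row of $gkk^{\smile}$. Since $l_*,l_o\notin\operatorname{dom}h$, the result is the row of $w$.

(E3) The relation $gkk^{\smile}rr^{\smile}$ is $y_i\to l_{\le i},l_o,l_{o'},l_*$; $\ y_\infty\to l_{\mathbb Z},l_o,l_{o'},l_*$; $\ o\to l_{\mathbb Z},l_o,l_{o'}$. Applying $h$ gives $y_i\to x_{\le i},x_{-\infty},o'$; $\ y_\infty\to X$; $\ o\to X$. On the other side, $\alpha$ followed by $w\alpha'$ sends $y_i$ through $y_{\le i+1}$ to $x_{<i+1},x_{-\infty},o'$, and sends $y_\infty$ and $o$ through $y_\infty$ to $X$. The two agree.

(E4) Both sides are $y_i\to x_{\le i},x_{-\infty}$; $\ y_\infty\to X^*$; $\ o\to X^*$. On the left, $y_i$ passes through $y_{\le i+1}$, and $y_\infty,o$ through $y_\infty$; on the right, they pass through $\mu_{\le i}$, $\mu_{\mathbb Z}$ and $\mu_o$.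

(E5) Both sides are $\mu_i\to X^*$, on the left through $y_\infty$. On the left $\mu_o$ leads only to $o\notin\operatorname{dom}w$.

(E6) The relation $a'b'$ sends $y_i$ through $\mu'_i$ to $x_{<i},x_{-\infty}$ and through $\mu'_o$ to $o'$, and sends $y_\infty$ to $X$. This is the row of $w\alpha'$.

(E7) Both sides are $\mu'_i\to Y^*$, on the left through $x_{-\infty}$. On the left $\mu'_o$ leads only to $o'\notin\operatorname{ran}w$.

(E8) The factor $e'(e')^{\smile}$ removes from $a'b'$ the chains through $\mu'_o$, that is, the pairs ending at $o'$. What remains is the row of $D$.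
\end{proof}

\subsection{Finiteness of the algebra}

Let $\Gamma$ consist of the $15$ relations and their converses; its members are called \emph{letters}. With converses, words can wander back and forth between blocks, so we cannot list their values as in Section~\ref{sec:union}. Instead we study a relation one pair of blocks at a time, and show that a long word either relates two blocks completely or shifts indices by a bounded amount.

For a relation $T$ and blocks $C,C'$, the \emph{part} $T[C,C']$ is $T\cap(C\times C')$; it is \emph{full} if it equals $C\times C'$. The table defining the model shows that every part of a letter that involves a singleton block is empty or full. For $\mathbb Z$-blocks $C,C'$ and $S\subseteq\mathbb Z$ let $\langle S\rangle=\{(C_i,C'_j):j-i\in S\}$. Then $\langle S\rangle\langle S'\rangle=\langle S+S'\rangle$ with $S+S'=\{s+s':s\in S,\ s'\in S'\}$, and $\langle S\rangle^{\smile}=\langle -S\rangle$. The nonempty parts of the $15$ relations between $\mathbb Z$-blocks are the following, where $(-\infty,c]$ denotes a set of integers.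
\[
\begin{array}{l|l|l}
\text{type} & S & \text{parts}\\ \hline
\downarrow & (-\infty,1] & \alpha:y\to y\\
\downarrow & (-\infty,0] & a:y\to\mu\\
\downarrow & (-\infty,-1] & g:y\to l;\quad b':\mu'\to x;\quad \alpha':x\to x\\
\Delta & \{0\} & b:\mu\to x;\quad e:\mu\to\eta;\quad a':y\to\mu';\quad e':\mu'\to\eta';\\
 & & h:l\to x;\quad r:l\to\rho;\quad r:l\to\sigma;\quad u:\sigma\to\lambda\\
\nabla & \{0,1\} & u:\sigma\to\kappa\\
\text{full} & \mathbb Z & v:\eta\to x;\quad v':\eta'\to y;\quad z:\lambda\to l
\end{array}
\]
The converse letters have the converse parts. Converses of $\Delta$ and $\nabla$ parts are again said to have type $\Delta$ and $\nabla$, and converses of $\downarrow$ parts have type $\uparrow$. Every nonempty part $R\subseteq C\times C'$ of a letter has domain $C$ and range $C'$.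

Let $T=T_1\cdots T_m$ be a nonempty word, identified with its value when convenient. A \emph{path} for $T$ from $C$ to $C'$ is a sequence of blocks $C=C_0,C_1,\dots,C_m=C'$ with $T_i[C_{i-1},C_i]\ne\emptyset$ for all $i$. These parts are its \emph{steps}, and their composition is its \emph{contribution}. A chain of points $t_0\,T_1\,t_1\cdots T_m\,t_m$ determines the path of the blocks containing the $t_i$, so $T[C,C']$ is the union of the contributions of all paths for $T$ from $C$ to $C'$. A path is \emph{degenerate} if it visits a singleton block, or has a full step, or has both a $\downarrow$ step and an $\uparrow$ step.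

\begin{lemma}\label{lem:degenerate}
A degenerate path from $C$ to $C'$ contributes $C\times C'$.
\end{lemma}

\begin{proof}
A path that visits a singleton block has a full step, namely a step into or out of that block. If a path has a full step, then every point of $C$ can be followed forward to that step and every point of $C'$ can be followed backward to it, because each step has full domain and range; so the contribution is $C\times C'$. Otherwise the path stays in $\mathbb Z$-blocks, and its contribution is $\langle S\rangle$, where $S$ is a sum of nonempty sets, among them some $(-\infty,c]$ and some $[d,\infty)$. The sum of these two sets is $\mathbb Z$, so $S=\mathbb Z$.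
\end{proof}

A \emph{$\downarrow$-path} is a path that visits only $\mathbb Z$-blocks and has only steps of types $\Delta,\nabla,\downarrow$; Figure~\ref{fig:steps} shows the steps available to it. A nondegenerate path for $T$ is a $\downarrow$-path, or its reversal is a $\downarrow$-path for the word $T^{\smile}=T_m^{\smile}\cdots T_1^{\smile}$. A $\downarrow$-path can be long and shift indices arbitrarily far. The next lemma says that such a path can be rerouted through a shortcut, with the same word and the same endpoints.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]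
\node (y) at (0,3) {$y$};
\node (mp) at (4,3) {$\mu'$};
\node (ep) at (6,3) {$\eta'$};
\node (m) at (2,1.7) {$\mu$};
\node (e) at (2,0.6) {$\eta$};
\node (l) at (0,0) {$l$};
\node (x) at (4,0) {$x$};
\node (s) at (-2,0) {$\sigma$};
\node (k) at (-4,0) {$\kappa$};
\node (la) at (-2,-1.3) {$\lambda$};
\node (r) at (0,-1.3) {$\rho$};
\draw[dotted] (-4.4,2.4) -- (6.4,2.4);
\draw[->,very thick] (y) to[loop left] node {$\alpha$} (y);
\draw[->,very thick] (x) to[loop right] node {$\alpha'$} (x);
\draw[->,very thick] (y) -- node[pos=0.7,below left] {$a$} (m);
\draw[->,very thick] (y) -- node[left] {$g$} (l);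
\draw[->,very thick] (mp) -- node[right] {$b'$} (x);
\draw[<->] (y) -- node[above] {$a'$} (mp);
\draw[<->] (mp) -- node[above] {$e'$} (ep);
\draw[<->] (m) -- node[left] {$e$} (e);
\draw[<->] (m) -- node[above right] {$b$} (x);
\draw[<->] (l) -- node[below] {$h$} (x);
\draw[<->] (l) -- node[above] {$r$} (s);
\draw[<->] (l) -- node[right] {$r$} (r);
\draw[<->] (s) -- node[right] {$u$} (la);
\draw[<->,dashed] (s) -- node[above] {$u$} (k);
\end{tikzpicture}
\caption{The steps that a $\downarrow$-path can take between the eleven $\mathbb Z$-blocks. Thick arrows are $\downarrow$ steps and go one way only. Thin edges ($\Delta$ steps, which keep the index) and the dashed edge ($\nabla$ steps, which change it by at most one) can be crossed both ways, by the relation named or by its converse. No step crosses the dotted line upward.}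
\label{fig:steps}
\end{figure}

\begin{lemma}\label{lem:short}
If $T[C,C']$ is not full, then every $\downarrow$-path for $T$ from $C$ to $C'$ has at most three $\downarrow$ steps and at most two $\nabla$ steps.
\end{lemma}

\begin{proof}
In each of the following situations, changing some inner blocks of the $\downarrow$-path produces a path for $T$ from $C$ to $C'$ that visits a singleton block. By Lemma~\ref{lem:degenerate}, $T[C,C']$ would be full, so none of them occurs.
\begin{itemize}
\item[(R1)] Two consecutive $\alpha$ steps. Replace the middle $y$ by $o$; the parts $\alpha[y,o]$ and $\alpha[o,y]$ are nonempty.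
\item[(R2)] A step $(a')^{\smile}:\mu'\to y$ followed by $\alpha$, $a$, $g$ or $a'$. Replace this $y$ by $y_\infty$, which $\alpha,a,g,a'$ relate to the blocks $y,\mu,l,\mu'$ respectively.
\item[(R3)] Two consecutive $\alpha'$ steps. Replace the middle $x$ by $o'$; the parts $\alpha'[x,o']$ and $\alpha'[o',x]$ are nonempty.
\item[(R4)] A step into $x$ by $b$, $b'$, $h$ or $\alpha'$, followed by $b^{\smile}$ or $h^{\smile}$. Replace this $x$ by $x_{-\infty}$, to which $b,b',h,\alpha'$ relate the blocks $\mu,\mu',l,x$ respectively.
\item[(R5)] Two visits to $\kappa$ with only the letters $r,r^{\smile},u,u^{\smile}$ between them. Between the visits replace $l$ by $l_*$, replace $\rho$ and $\sigma$ by $\sigma_*$, and replace $\lambda$ by $\kappa$. Each $r$ step becomes $l_*\to\sigma_*$ and each $u$ step becomes $\sigma_*\to\kappa$, and conversely for $r^{\smile}$ and $u^{\smile}$; these parts are nonempty. The step after the first visit now leads to $\sigma_*$.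
\end{itemize}
We now read off Figure~\ref{fig:steps}. The block $y$ is entered only by $\alpha$ or $(a')^{\smile}$, so by (R1) and (R2) an $\alpha$ step can only be the first step of the path. The block $x$ is left only by $\alpha'$, $b^{\smile}$ or $h^{\smile}$, so by (R3) and (R4) an $\alpha'$ step can only be the last step. The steps $a,g,b'$ lead out of $\{y,\mu',\eta'\}$ and no step leads back, so at most one of them occurs. This gives at most three $\downarrow$ steps.

Suppose the path visits $\kappa$ twice. The only step out of $\{l,\rho,\sigma,\kappa,\lambda\}$ is $h:l\to x$. After it, $b^{\smile}$ and $h^{\smile}$ are excluded by (R4), and an $\alpha'$ step ends the path at $x$; so the path does not return to $\kappa$. Hence between the two visits the path stays in these five blocks, where the only letters are $r,r^{\smile},u,u^{\smile}$. This contradicts (R5). So $\kappa$ is visited at most once, and since every $\nabla$ step begins or ends at $\kappa$, there are at most two of them.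
\end{proof}

\begin{proposition}\label{prop:conv}
If $\{;,\smile\}\subseteq\tau\subseteq\{0,1,+,;,1',\smile\}$, then $\tau$ fails the FRP.
\end{proposition}

\begin{proof}
Let $\mathcal F$ be the family of all sets $S$ and $-S$, where $S$ is a sum of at most five sets, repetitions allowed, from the list $\{0,1\}$, $\{-1,0\}$, $(-\infty,1]$, $(-\infty,0]$, $(-\infty,-1]$; the empty sum is $\{0\}$. The family $\mathcal F$ is finite and does not depend on any word.

Let $T$ be a nonempty word over $\Gamma$ and suppose $T[C,C']$ is neither empty nor full. By Lemma~\ref{lem:degenerate}, all paths for $T$ from $C$ to $C'$ are nondegenerate. A $\downarrow$-path contributes $\langle S\rangle$ with $S\in\mathcal F$, by Lemma~\ref{lem:short} and because $\Delta$ steps add $\{0\}$. Any other path is the reversal of a $\downarrow$-path for $T^{\smile}$ from $C'$ to $C$. The part $T^{\smile}[C',C]$ is the converse of $T[C,C']$ and is not full, so Lemma~\ref{lem:short} applies to it, and the contribution is again $\langle S\rangle$ with $S\in\mathcal F$. Thus every part of $T$ is empty, full, or of the form $\langle S\rangle$ with $S$ a union of members of $\mathcal F$.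 There are finitely many pairs of blocks, so words over $\Gamma$ take finitely many values.

By Lemma~\ref{lem:finite}, the $\tau$-algebra generated by $\Gamma$ is finite and representable. Conditions (E1)--(E8) are equations in $;$ and $\smile$, and (E9) is the failure of such an equation. They hold in the model by Lemma~\ref{lem:model}, hence for the images under any representation by Lemma~\ref{lem:finite}. By Lemma~\ref{lem:conv}, every representation has an infinite base.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Semrl} Ja\v{s} \v{S}emrl, \emph{Finite Representation Property for Relation Algebra Reducts}, arXiv:2111.01213 (2021).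
\end{thebibliography}
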